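
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Combinatorial replacement of cofibrantly generated\\ model categories is equivalent to Vop\v{e}nka's principle}


\begin{abstract}
Assuming Vop\v{e}nka's principle, every cofibrantly generated model category is Quillen equivalent to a combinatorial one, by a theorem of Raptis. Rosick\'y's paper \cite{Ros} raises the question whether the conclusion of this theorem implies Vop\v{e}nka's principle. We prove in ZFC that it does. For every class $\mathcal A$ of graphs we construct a model category $\mathcal K_{\mathcal A}$ whose weak equivalences are the isomorphisms. It is cofibrantly generated by four maps with finitely presentable domains, and it is Quillen equivalent to a combinatorial model category if and only if there is a set $\mathcal A_0\subseteq\mathcal A$ such that every member of $\mathcal A$ receives a homomorphism from a member of $\mathcal A_0$. The construction exploits the fact that cofibrant generation restricts the domains of the generating maps but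 not their codomains. If, on the other hand, the codomains are required to be presentable as well as the domains, then a combinatorial replacement exists in ZFC.
\end{abstract}

\section{The question and the results}

\subsection{Two notions of smallness}

A \emph{model category} is a complete and cocomplete category with classes of weak equivalences, cofibrations and fibrations satisfying the usual axioms. Following Hovey, we call it \emph{cofibrantly generated} if there are sets $I$ and $J$ of morphisms such that
\begin{itemize}
\item the domains of the maps in $I$ are small relative to $I$-cell, and the domains of the maps in $J$ are small relative to $J$-cell;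
\item the fibrations are exactly the maps with the right lifting property (RLP) with respect to $J$;
\item the trivial fibrations are exactly the maps with the RLP with respect to $I$.
\end{itemize}
Here $I$-cell is the class of transfinite compositions of pushouts of maps in $I$. An object $A$ is \emph{small relative to} a class of maps if $\operatorname{Hom}(A,-)$ commutes with colimits of chains of such maps that are continuous at limit steps and indexed by ordinals of sufficiently large cofinality. A model category is \emph{combinatorial} if it is cofibrantly generated and its underlying category is locally presentable.

Local presentability is a global condition: every object is a colimit of objects taken from one set of small ones. Cofibrant generation asks much less. It asks only that the domains of the generating maps be small, which is what the small object argument needs, and it says nothing about the other objects. It is natural to ask whether this gap is visible up to homotopy, that is, whether the following statement holds.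
\begin{quote}
(R)\quad Every cofibrantly generated model category is Quillen equivalent to a combinatorial model category.
\end{quote}

\emph{Vop\v{e}nka's principle} (VP) is the axiom that there is no rigid proper class of graphs, that is, no proper class of graphs with no nonidentity homomorphisms between its members. Raptis proved that VP implies (R) \cite{Raptis}. The question whether, conversely, (R) implies VP comes from Rosick\'y \cite{Ros}. We answer it affirmatively over ZFC.

\subsection{Where to look}

The homotopy theory of a cofibrantly generated model category is carried by the objects built from cells. A cell is attached along the domain $U$ of a generating map $U\to V$, but what is attached is the codomain $V$. If both $U$ and $V$ are presentable, then the cells should generate a locally presentable subcategory carrying all the homotopy theory; Theorem~\ref{thm:sharp} confirms this without any set-theoretic assumption. Hovey's definition, however, puts no condition on $V$. To derive VP from (R) one should therefore look for a model category in which a single codomain fails to be presentable because of a rigid proper class of graphs.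

Such a category can be found among those with the \emph{trivial model structure}, in which the weak equivalences are the isomorphisms and all maps are both cofibrations and fibrations. For these, cofibrant generation is a property of an ordinary category: there must be a suitable set of maps such that the maps with the RLP with respect to it are the isomorphisms. The construction adds a two-valued flag to a graph; the flag must be up as soon as the graph receives a homomorphism from a member of a given class $\mathcal A$.

Let $\mathbf{Gra}$ be the category of graphs, where a graph is a set with a binary relation and homomorphisms preserve the relation. Let $2=\{0<1\}$ be the two-element poset, viewed as a category.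

\begin{definition}\label{def:K}
For a class $\mathcal A$ of graphs put
\[
\mathcal Z_{\mathcal A}=\{X\in\mathbf{Gra}:\ \mathbf{Gra}(A,X)=\emptyset\ \text{for all } A\in\mathcal A\},
\]
and let $\mathcal K_{\mathcal A}$ be the full subcategory of $\mathbf{Gra}\times 2$ on the pairs $(X,P)$ with $P=1$ or $X\in\mathcal Z_{\mathcal A}$. We equip $\mathcal K_{\mathcal A}$ with the trivial model structure.
\end{definition}

Thus the morphisms $(X,P)\to(Y,Q)$ are the homomorphisms $X\to Y$ if $P\le Q$, and there are none otherwise.

\begin{theorem}[ZFC]\label{thm:main}
For every class $\mathcal A$ of graphs, the model category $\mathcal K_{\mathcal A}$ is cofibrantly generated, with $J=\emptyset$ and with $I$ consisting of four maps whose domains are finitely presentable in $\mathcal K_{\mathcal A}$. Moreover, the following are equivalent: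
\begin{itemize}
\item[(a)] $\mathcal K_{\mathcal A}$ is Quillen equivalent to a combinatorial model category;
\item[(b)] $\mathcal K_{\mathcal A}$ is locally presentable;
\item[(c)] there is a \emph{set} $\mathcal A_0\subseteq\mathcal A$ such that every $A\in\mathcal A$ admits a homomorphism from some $A_0\in\mathcal A_0$.
\end{itemize}
\end{theorem}

A rigid proper class violates (c), and this answers the question.

\begin{corollary}[ZFC]\label{cor:answer}
\textup{(R)} implies Vop\v{e}nka's principle.
\end{corollary}

Together with Raptis' theorem we obtain the following.

\begin{theorem}[ZFC]\label{thm:equiv}
The following are equivalent: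
\begin{itemize}
\item[(1)] Vop\v{e}nka's principle;
\item[(2)] \textup{(R)};
\item[(3)] \textup{(R)} restricted to the model categories $\mathcal K_{\mathcal A}$;
\item[(4)] condition \textup{(c)} holds for every class $\mathcal A$ of graphs.
\end{itemize}
\end{theorem}

The last result shows that the codomains are indeed the only obstruction.

\begin{theorem}[ZFC]\label{thm:sharp}
Let $\mathcal M$ be a model category cofibrantly generated by $I,J$ such that all domains \emph{and codomains} of maps in $I\cup J$ are presentable in $\mathcal M$. Then $\mathcal M$ is Quillen equivalent to a combinatorial model category, namely a full coreflective subcategory of $\mathcal M$.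
\end{theorem}

So the conclusion of Raptis' theorem holds in ZFC when domains and codomains are presentable. When only the domains are required to be presentable, it is equivalent to VP, even for $J=\emptyset$, $|I|=4$ and a single codomain that is not known to be presentable.

Section~\ref{sec:conv} fixes conventions. Section~\ref{sec:K} shows that $\mathcal K_{\mathcal A}$ is cofibrantly generated. Section~\ref{sec:strict} proves (b)$\Leftrightarrow$(c), where the main idea appears without homotopy theory. Section~\ref{sec:homotopy} carries that idea across Quillen equivalences and proves (a)$\Rightarrow$(c). Sections~\ref{sec:VP} and~\ref{sec:sharp} prove the remaining statements.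

\section{Conventions}\label{sec:conv}

\paragraph{Classes.} Classes are classes definable with parameters, or classes of NBG. The implication (R)$\Rightarrow$VP is proved in the following form: from a class witnessing the failure of VP we construct an explicit model category violating (R).

\paragraph{Presentability.} Regular cardinals are infinite. Let $\lambda$ be a regular cardinal. An object $G$ of a category is \emph{$\lambda$-presentable} if $\operatorname{Hom}(G,-)$ preserves $\lambda$-filtered colimits, \emph{finitely presentable} if $\lambda=\aleph_0$ works, and \emph{presentable} if some $\lambda$ works. A $\lambda$-presentable object is $\mu$-presentable for every regular $\mu\ge\lambda$. A presentable object is small relative to every class of maps, because a chain indexed by an ordinal of cofinality at least $\lambda$ is a $\lambda$-filtered diagram. A cocomplete category is \emph{locally $\lambda$-presentable} if it has a set of $\lambda$-presentable objects of which every object is a $\lambda$-filtered colimit, and \emph{locally presentable} if this holds for some $\lambda$. In a locally presentable category every object is presentable. Our reference is \cite{AR}.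

\paragraph{Graphs.} Undirected graphs are the symmetric graphs, with the same homomorphisms, so a rigid class of undirected graphs is also a rigid class of graphs in our sense. For a graph $X$ we write $|X|$ for its vertex set; for a set $Z$, as usual, $|Z|$ is its cardinality. For $Z\subseteq|X|$, the induced subgraph $X|Z$ has vertex set $Z$ and all edges of $X$ between vertices in $Z$. The category $\mathbf{Gra}$ is locally finitely presentable. The vertex functor $\mathbf{Gra}\to\mathbf{Set}$ preserves colimits, since it has a right adjoint, which equips a set with the complete relation. In a filtered colimit of graphs every edge is the image of an edge at some stage. Hence finite graphs are finitely presentable, and graphs with fewer than $\lambda$ vertices are $\lambda$-presentable.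

\paragraph{Model categories.} Model categories have functorial factorizations, as in Hovey; in cofibrantly generated ones this is automatic by the small object argument. An adjunction $F:\mathcal P\rightleftarrows\mathcal Q:G$, with $F$ the left adjoint, is a \emph{Quillen adjunction} if $F$ preserves cofibrations and trivial cofibrations. It is a \emph{Quillen equivalence} if, moreover, for all cofibrant $X\in\mathcal P$ and fibrant $Y\in\mathcal Q$, a map $FX\to Y$ is a weak equivalence exactly when its adjoint $X\to GY$ is. Two model categories are \emph{Quillen equivalent} if they are connected by a finite zigzag of Quillen equivalences.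

\section{\texorpdfstring{The model category $\mathcal K_{\mathcal A}$}{The model category K\_A}}\label{sec:K}

Fix a class $\mathcal A$ of graphs and write $\mathcal K=\mathcal K_{\mathcal A}$, $\mathcal Z=\mathcal Z_{\mathcal A}$.

\begin{lemma}\label{lem:reflect}
The category $\mathcal K$ is reflective in $\mathbf{Gra}\times 2$. The reflection is $r(X,P)=(X,P)$ if $(X,P)\in\mathcal K$, and $r(X,P)=(X,1)$ otherwise.
\end{lemma}

\begin{proof}
Let $(X,P)\notin\mathcal K$. Then $P=0$ and there is a homomorphism $A\to X$ with $A\in\mathcal A$. Given a map $(X,0)\to(Y,Q)$ with $(Y,Q)\in\mathcal K$, the composite $A\to X\to Y$ shows that $Y\notin\mathcal Z$, hence $Q=1$. So the same homomorphism is a map $(X,1)\to(Y,Q)$, and it is the only factorization.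
\end{proof}

Consequently $\mathcal K$ is complete and cocomplete. Colimits in $\mathcal K$ are obtained by applying $r$ to colimits in $\mathbf{Gra}\times2$. Since $r$ changes only the flag, the functor $U:\mathcal K\to\mathbf{Gra}$, $(X,P)\mapsto X$, preserves colimits. The flag need not behave so well: a colimit of objects with flag $0$ may have flag $1$. For every graph $W$, the adjunction for $r$ gives
\begin{equation}\label{eq:adj}
\mathcal K\bigl(r(W,0),-\bigr)\;\cong\;\mathbf{Gra}\bigl(W,U(-)\bigr).
\end{equation}

The trivial model structure on a complete and cocomplete category satisfies the axioms. Two-out-of-three and closure under retracts hold for isomorphisms, every map has the left and right lifting property against isomorphisms, and $f=f\circ\mathrm{id}=\mathrm{id}\circ f$ gives the functorial factorizations. What requires thought is the choice of generators: we need a set of maps with small domains such that only isomorphisms have the RLP with respect to it.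

\begin{proposition}\label{prop:cofgen}
Let $v$ be the graph with one vertex and no edges, $2v=v\sqcup v$, and $e$ the graph on $\{0,1\}$ with the single edge $(0,1)$. Let $I_0$ be the set of the following maps of $\mathbf{Gra}\times 2$, where $2v\to e$ is bijective on vertices:
\[
(\emptyset,0)\to(v,0),\qquad (2v,0)\to(v,0),\qquad (2v,0)\to(e,0),\qquad (\emptyset,0)\to(\emptyset,1).
\]
Then $\mathcal K$ is cofibrantly generated by $I=r(I_0)$ and $J=\emptyset$. The domains of the maps in $I$, and all their codomains except possibly $(\emptyset,1)$, are finitely presentable in $\mathcal K$.
\end{proposition}

\begin{proof}
All maps have the RLP with respect to $J=\emptyset$, and all maps are fibrations. We show that the maps with the RLP with respect to $I$ are the isomorphisms, that is, the trivial fibrations. Isomorphisms have every RLP. Conversely, let $p:(X,P)\to(Y,Q)$ be a map of $\mathcal K$ with the RLP with respect to $I$. By adjunction, lifting problems for $r(i)$ against $p$ correspond to lifting problems for $i$ against $p$ in $\mathbf{Gra}\times2$, with the same solutions. So $p$ has the RLP with respect to $I_0$.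
\begin{itemize}
\item The first map of $I_0$ says that every vertex of $Y$ lifts to a vertex of $X$: $p$ is surjective on vertices.
\item The second says that two vertices of $X$ with the same image are equal: $p$ is injective on vertices.
\item The third says that if $(p(x),p(x'))$ is an edge of $Y$, then $(x,x')$ is an edge of $X$. With the previous items, $p:X\to Y$ is an isomorphism of graphs.
\item For the fourth, a map $(\emptyset,1)\to(Y,Q)$ exists if and only if $Q=1$, and a lift to $(X,P)$ exists if and only if $P=1$. So $Q=1$ implies $P=1$; since $P\le Q$, we get $P=Q$.
\end{itemize}
Hence $p$ is an isomorphism.

It remains to check presentability. The domains are $r(\emptyset,0)$ and $r(2v,0)$, and the codomains other than $(\emptyset,1)$ are $r(v,0)$ and $r(e,0)$. By \eqref{eq:adj}, each of these objects $r(W,0)$ represents $\mathbf{Gra}(W,U(-))$ with $W$ a finite graph. Since $U$ preserves colimits and $W$ is finitely presentable in $\mathbf{Gra}$, this functor preserves filtered colimits. In particular the domains are small relative to $I$-cell, and $J$ has no domains.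
\end{proof}

This proves the first assertion of Theorem~\ref{thm:main}. The remaining codomain is the object
\[
T=(\emptyset,1).
\]
It represents the flag: $\mathcal K(T,(X,P))$ has one element if $P=1$ and is empty if $P=0$. If $\emptyset\in\mathcal A$, then every object of $\mathcal K$ has flag $1$, and $T=r(\emptyset,0)$ is finitely presentable. If $\emptyset\notin\mathcal A$, then $(\emptyset,0)\in\mathcal K$, so $T$ is not the domain of a map in $I$, and the definition of cofibrant generation puts no condition on it. The next section determines when $T$ is presentable.

\section{The flag object and small subgraphs}\label{sec:strict}

\begin{example}\label{ex:clique}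
For a cardinal $\kappa$ let $Q_\kappa$ be the complete loopless graph on $\kappa$: its edges are all $(\alpha,\beta)$ with $\alpha\ne\beta$. A homomorphism from $Q_\kappa$ to a loopless graph is injective, since two vertices with the same image would produce a loop. Take $\mathcal A=\{Q_\omega\}$. For finite $n$ there is no homomorphism $Q_\omega\to Q_n$, so $(Q_n,0)\in\mathcal K$. The chain
\[
(Q_0,0)\to(Q_1,0)\to(Q_2,0)\to\cdots
\]
has colimit $(Q_\omega,0)$ in $\mathbf{Gra}\times2$. This object is not in $\mathcal K$, so the colimit in $\mathcal K$ is $r(Q_\omega,0)=(Q_\omega,1)$. There is a map $T\to(Q_\omega,1)$ but none from $T$ to any $(Q_n,0)$. Hence $T$ is not finitely presentable: the flag goes up only in the limit.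

On the other hand, $T$ is $\aleph_1$-presentable here. If an $\aleph_1$-filtered diagram in $\mathcal K$ has colimit with flag $1$, then some object of the diagram has flag $1$, or the colimit graph receives a homomorphism from $Q_\omega$. In the second case the countable graph $Q_\omega$ already maps to the graph at some stage, and that stage must have flag $1$. So in either case $T$ maps to some stage, and any two maps out of $T$ with the same target are equal.
\end{example}

The same computation with $Q_\kappa$ for regular $\kappa$, and the diagram of all $Q_\kappa|Z$ with $|Z|<\kappa$, shows that $T$ is not $\kappa$-presentable in $\mathcal K_{\{Q_\kappa\}}$. But the \emph{class} of all infinite $Q_\kappa$ does no more harm than $Q_\omega$, because $Q_\omega$ maps to all of them. What matters is whether the members of $\mathcal A$ can be reached from small ones, which is condition (c). We isolate the two halves of the argument as lemmas, since both will be used again in Section~\ref{sec:homotopy}. The first generalizes the example: if $A\in\mathcal A$ has no small subgraph outside $\mathcal Z$, then the flag goes up only in a highly directed colimit. The second says that a uniform bound on the size of subgraphs outside $\mathcal Z$ gives (c).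

\begin{lemma}\label{lem:diagram}
Let $\lambda$ be a regular cardinal and let $A\in\mathcal A$ be such that $A|Z\in\mathcal Z$ for all $Z\subseteq|A|$ with $|Z|<\lambda$. Let $D$ be the poset of these subsets $Z$. Then $D$ is $\lambda$-directed, $X_Z=(A|Z,0)$ defines a diagram $X:D\to\mathcal K$, and
\[
\operatorname{colim}_{\mathcal K}X=(A,1),\qquad \mathcal K(T,X_Z)=\emptyset\ \text{ for all } Z\in D.
\]
\end{lemma}

\begin{proof}
The union of fewer than $\lambda$ sets of size less than $\lambda$ has size less than $\lambda$, since $\lambda$ is regular; so $D$ is $\lambda$-directed. The objects $X_Z$ lie in $\mathcal K$ by the hypothesis on $A$. Every vertex and every edge of $A$ lies in some $A|Z$, so the directed union of the graphs $A|Z$ is $A$, and the colimit of $X$ in $\mathbf{Gra}\times 2$ is $(A,0)$. The identity of $A$ shows $A\notin\mathcal Z$. Hence the colimit in $\mathcal K$ is $r(A,0)=(A,1)$. Finally, $\mathcal K(T,X_Z)=\emptyset$ because $X_Z$ has flag $0$.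
\end{proof}

\begin{lemma}\label{lem:bounded}
Suppose there is a regular cardinal $\lambda$ such that every $A\in\mathcal A$ has an induced subgraph $A|Z$ with $|Z|<\lambda$ and $A|Z\notin\mathcal Z$. Then \textup{(c)} holds.
\end{lemma}

\begin{proof}
Let $\mathcal S$ be the set of graphs that are not in $\mathcal Z$ and whose vertex set is a cardinal less than $\lambda$. For $S\in\mathcal S$ there is a member of $\mathcal A$ with a homomorphism to $S$. Those of minimal rank form a nonempty set, and we choose one of them, $A_S$. Then $\mathcal A_0=\{A_S:S\in\mathcal S\}$ is a set contained in $\mathcal A$. Given $A\in\mathcal A$, the subgraph $A|Z$ from the hypothesis is isomorphic to some $S\in\mathcal S$, and $A_S\to S\cong A|Z\to A$ is a homomorphism.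
\end{proof}

\begin{proposition}\label{prop:strict}
The following are equivalent: \textup{(b)} $\mathcal K$ is locally presentable; \textup{(b$'$)} $T$ is presentable in $\mathcal K$; \textup{(c)} of Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
(b)$\Rightarrow$(b$'$). Every object of a locally presentable category is presentable.

(b$'$)$\Rightarrow$(c). Let $T$ be $\lambda$-presentable. If the hypothesis of Lemma~\ref{lem:bounded} fails for this $\lambda$ and some $A\in\mathcal A$, then Lemma~\ref{lem:diagram} gives a $\lambda$-directed diagram $X$ with $\mathcal K(T,X_Z)=\emptyset$ for all $Z$ and a map $T\to(A,1)=\operatorname{colim}_{\mathcal K}X$. By $\lambda$-presentability this map factors through some $X_Z$, a contradiction. So Lemma~\ref{lem:bounded} applies.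

(c)$\Rightarrow$(b). Let $\mathcal A_0$ be as in (c). Then $\mathcal Z_{\mathcal A}=\mathcal Z_{\mathcal A_0}$. Indeed, $\mathcal Z_{\mathcal A}\subseteq\mathcal Z_{\mathcal A_0}$ because $\mathcal A_0\subseteq\mathcal A$; conversely, a homomorphism $A\to X$ with $A\in\mathcal A$ yields $A_0\to A\to X$ with $A_0\in\mathcal A_0$. Recall that an object $K$ is \emph{orthogonal} to a map $B\to B'$ if every map $B\to K$ extends uniquely to $B'$. Consider the set of maps $(A,0)\to(A,1)$ in $\mathbf{Gra}\times2$, $A\in\mathcal A_0$. Extensions along these maps are unique when they exist, and a map $(A,0)\to(X,P)$ extends if and only if $P=1$. So $(X,P)$ is orthogonal to all of them if and only if $P=1$ or $X\in\mathcal Z_{\mathcal A_0}$, that is, if and only if $(X,P)\in\mathcal K$. Since $\mathbf{Gra}\times2$ is locally presentable, so is the full subcategory of objects orthogonal to a given \emph{set} of maps \cite[Theorem 1.39]{AR}.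
\end{proof}

In (b$'$)$\Rightarrow$(c) the cardinal $\lambda$ depends only on $T$, and one and the same $\lambda$ serves all $A\in\mathcal A$. This uniformity is the entire point, and it must survive in the next section.

\section{Passing through Quillen equivalences}\label{sec:homotopy}

The implication (b)$\Rightarrow$(a) is immediate: if $\mathcal K$ is locally presentable, then by Proposition~\ref{prop:cofgen} its trivial model structure is combinatorial. The main step is the remaining implication
\[
\text{(a)}\Longrightarrow\text{(c)}.
\]

Suppose that $\mathcal K$ is Quillen equivalent to a combinatorial model category $\mathcal M$. The argument of Proposition~\ref{prop:strict} cannot be applied directly. In $\mathcal M$ every object is presentable, but presentability refers to strict colimits in $\mathcal M$, and these have no evident relation to colimits in $\mathcal K$. We avoid comparing the two kinds of colimits. We transport the diagram of Lemma~\ref{lem:diagram} to $\mathcal M$, form its colimit $C$ there, and transport only the \emph{cocone} back. The universal property of the colimit in $\mathcal K$ then produces a map from $T$ into the image of $C$, and this is enough. Two tools are needed: functors in both directions defined on the categories themselves, so that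 they can be applied to diagrams, and a way to represent a morphism of $\mathrm{Ho}(\mathcal M)$ by an actual map, so that presentability can be used.

\begin{lemma}\label{lem:functors}
Let $\mathcal P$ and $\mathcal Q$ be Quillen equivalent model categories. There are functors $\Theta:\mathcal P\to\mathcal Q$ and $\Theta':\mathcal Q\to\mathcal P$ that preserve weak equivalences and are such that $\Theta'\Theta$ and $\Theta\Theta'$ are connected to the identity functors by zigzags of natural weak equivalences.
\end{lemma}

\begin{proof}
First let $F:\mathcal P\rightleftarrows\mathcal Q:G$ be a single Quillen equivalence. Let $q\Rightarrow\mathrm{id}_{\mathcal P}$ be a functorial cofibrant replacement and $\mathrm{id}_{\mathcal Q}\Rightarrow\rho$ a functorial fibrant replacement; both $q$ and $\rho$ preserve weak equivalences. By Ken Brown's lemma, $F$ preserves weak equivalences between cofibrant objects and $G$ preserves those between fibrant objects. So $Fq$ and $G\rho$ preserve weak equivalences. There are natural weak equivalences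
\[
\mathrm{id}_{\mathcal P}\Leftarrow q\Rightarrow G\rho Fq,\qquad FqG\rho\Rightarrow\rho\Leftarrow\mathrm{id}_{\mathcal Q}.
\]
Here $qX\to G\rho FqX$ is adjoint to the weak equivalence $FqX\to\rho FqX$, and $FqG\rho Y\to\rho Y$ is adjoint to the weak equivalence $qG\rho Y\to G\rho Y$. The definition of a Quillen equivalence applies in both cases, because $qX$ and $qG\rho Y$ are cofibrant in $\mathcal P$, while $\rho FqX$ and $\rho Y$ are fibrant in $\mathcal Q$. Take $\Theta=Fq$ and $\Theta'=G\rho$, or the other way around if the left adjoint goes from $\mathcal Q$ to $\mathcal P$.

For a zigzag $\mathcal P=\mathcal P_0,\mathcal P_1,\dots,\mathcal P_n=\mathcal Q$ with functors $\Theta_i:\mathcal P_{i-1}\to\mathcal P_i$ and $\Theta_i':\mathcal P_i\to\mathcal P_{i-1}$ as above, put $\Theta=\Theta_n\cdots\Theta_1$ and $\Theta'=\Theta'_1\cdots\Theta'_n$. A functor preserving weak equivalences, applied to a natural weak equivalence, gives a natural weak equivalence. So in $\Theta'_1\cdots\Theta'_n\Theta_n\cdots\Theta_1$ we can cancel $\Theta'_n\Theta_n$, then $\Theta'_{n-1}\Theta_{n-1}$, and so on, by zigzags of natural weak equivalences. The argument for $\Theta\Theta'$ is the same with the cancellation starting at $\Theta_1\Theta_1'$.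
\end{proof}

\begin{lemma}\label{lem:fibrant}
Let $\mathcal M$ be a model category cofibrantly generated by $I_{\mathcal M},J_{\mathcal M}$, and let $\lambda$ be a regular cardinal such that the domains of the maps in $J_{\mathcal M}$ are $\lambda$-presentable. Then $\lambda$-directed colimits of fibrant objects of $\mathcal M$ are fibrant.
\end{lemma}

\begin{proof}
Let $C=\operatorname{colim}_{d}Y_d$ be such a colimit and $j:B\to B'$ in $J_{\mathcal M}$. Any map $B\to C$ factors through some $Y_d$. Since $Y_d$ is fibrant, $B\to Y_d$ extends along $j$ to $B'\to Y_d$, and the composite $B'\to Y_d\to C$ extends the given map. So the map from $C$ to the terminal object has the RLP with respect to $J_{\mathcal M}$.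
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(c)}]
Let $\Theta:\mathcal K\to\mathcal M$ and $\Theta':\mathcal M\to\mathcal K$ be as in Lemma~\ref{lem:functors}, with $\mathcal M$ combinatorial, generated by $I_{\mathcal M}$ and $J_{\mathcal M}$. The weak equivalences of $\mathcal K$ are isomorphisms. Therefore $\Theta'$ sends weak equivalences to isomorphisms, and $\Theta'\Theta\cong\mathrm{id}_{\mathcal K}$ naturally.

\emph{Choice of $\lambda$.} Let $t\to\Theta T$ be a weak equivalence in $\mathcal M$ with $t$ cofibrant. Since $\mathcal M$ is locally presentable, there is a regular cardinal $\lambda$ such that $t$ and all domains of maps in $J_{\mathcal M}$ are $\lambda$-presentable. This choice does not depend on any particular member of $\mathcal A$. We show that $\lambda$ satisfies the hypothesis of Lemma~\ref{lem:bounded}.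

Suppose not. Then there is some $A\in\mathcal A$ to which Lemma~\ref{lem:diagram} applies; let $X:D\to\mathcal K$ be the resulting $\lambda$-directed diagram, with $\operatorname{colim}_{\mathcal K}X=(A,1)$ and $\mathcal K(T,X_Z)=\emptyset$ for all $Z\in D$.

\emph{To $\mathcal M$.} Let $\rho$ be a functorial fibrant replacement on $\mathcal M$, let $Y=\rho\,\Theta X:D\to\mathcal M$ and $C=\operatorname{colim}_DY$. By Lemma~\ref{lem:fibrant}, $C$ is fibrant. Moreover,
\begin{equation}\label{eq:back}
\Theta'Y_Z=\Theta'\rho\,\Theta X_Z\;\cong\;\Theta'\Theta X_Z\;\cong\;X_Z\qquad\text{naturally in }Z\in D,
\end{equation}
because $\Theta'$ inverts the weak equivalence $\Theta X_Z\to\rho\,\Theta X_Z$.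

\emph{Back to $\mathcal K$.} Applying $\Theta'$ to the cocone $Y_Z\to C$ and using \eqref{eq:back}, we get a cocone $X_Z\to\Theta'C$ in $\mathcal K$. It induces a map $(A,1)=\operatorname{colim}_{\mathcal K}X\to\Theta'C$. Composition with $T\to(A,1)$ gives a map $T\to\Theta'C$.

\emph{To $\mathcal M$ again.} Apply $\Theta$ to obtain $\Theta T\to\Theta\Theta'C$. In $\mathrm{Ho}(\mathcal M)$ we have $t\cong\Theta T$, and $\Theta\Theta'C\cong C$ by Lemma~\ref{lem:functors}. So there is a morphism $t\to C$ in $\mathrm{Ho}(\mathcal M)$. Since $t$ is cofibrant and $C$ is fibrant, every such morphism is represented by an actual map $t\to C$ of $\mathcal M$. Now presentability applies: $t$ is $\lambda$-presentable and $C$ is a $\lambda$-directed colimit, so this map factors through a map $t\to Y_Z$ for some $Z\in D$.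

\emph{Contradiction.} Applying $\Theta'$ and \eqref{eq:back} we obtain a map
\[
T\;\cong\;\Theta'\Theta T\;\cong\;\Theta't\;\longrightarrow\;\Theta'Y_Z\;\cong\;X_Z
\]
in $\mathcal K$, contradicting $\mathcal K(T,X_Z)=\emptyset$. So Lemma~\ref{lem:bounded} applies and gives (c).
\end{proof}

With Proposition~\ref{prop:cofgen}, Proposition~\ref{prop:strict} and the implication (b)$\Rightarrow$(a), this completes the proof of Theorem~\ref{thm:main}.

\begin{remark}
We did not need to know that $C$ is a homotopy colimit of $Y$, nor that $\Theta'$ preserves any colimit. Of the combinatorial model category $\mathcal M$ we used only two properties: every object is presentable, and for all large enough regular $\lambda$ the fibrant objects are closed under $\lambda$-directed colimits. So, when (c) fails, $\mathcal K_{\mathcal A}$ is not Quillen equivalent to any model category with these two properties.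
\end{remark}

\section{Vop\v{e}nka's principle}\label{sec:VP}

\begin{lemma}\label{lem:rigid}
A rigid proper class $\mathcal A$ of graphs violates \textup{(c)}.
\end{lemma}

\begin{proof}
Suppose that $\mathcal A_0\subseteq\mathcal A$ is a set as in (c). Since $\mathcal A$ is a proper class, there is some $A\in\mathcal A\setminus\mathcal A_0$. By (c) there is a homomorphism $A_0\to A$ with $A_0\in\mathcal A_0$, so $A_0\neq A$. This is a nonidentity homomorphism between members of $\mathcal A$, contradicting rigidity.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Assume (R) and suppose that $\mathcal A$ is a rigid proper class of graphs. By Theorem~\ref{thm:main}, $\mathcal K_{\mathcal A}$ is cofibrantly generated, so (R) gives (a), and hence (c) holds for $\mathcal A$. This contradicts Lemma~\ref{lem:rigid}.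
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(1)$\Rightarrow$(2) is Raptis' theorem \cite{Raptis}. (2)$\Rightarrow$(3) holds because each $\mathcal K_{\mathcal A}$ is cofibrantly generated. (3)$\Rightarrow$(4) is (a)$\Rightarrow$(c) of Theorem~\ref{thm:main}. (4)$\Rightarrow$(1) is Lemma~\ref{lem:rigid}.
\end{proof}

\section{Presentable codomains suffice}\label{sec:sharp}

We now prove Theorem~\ref{thm:sharp}. The idea is to keep only those objects of $\mathcal M$ that are built from small pieces, where the pieces include the domains and codomains of $I\cup J$. The pieces generate a locally presentable subcategory $\mathcal N$. Since cells are attached using both domains and codomains, the small object argument stays inside $\mathcal N$, and the maps in $I$ do not distinguish an object from its coreflection into $\mathcal N$.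

Let $\mathcal M$, $I$, $J$ be as in the theorem. Choose a regular cardinal $\lambda$ such that all domains and codomains of maps in $I\cup J$ are $\lambda$-presentable in $\mathcal M$.

\paragraph{The pieces.} Colimits of $\lambda$-small diagrams of $\lambda$-presentable objects are $\lambda$-presentable, because $\lambda$-small limits commute with $\lambda$-filtered colimits in $\mathbf{Set}$. Start with the set $\mathcal G_0$ of all domains and codomains of $I\cup J$. Let $\mathcal G_{\alpha+1}$ consist of $\mathcal G_\alpha$ together with a chosen colimit in $\mathcal M$ of each $\lambda$-small diagram (up to isomorphism of the indexing category) in the full subcategory on $\mathcal G_\alpha$. Take unions at limit steps, and let $\mathcal G$ be the full subcategory on $\bigcup_{\alpha<\lambda}\mathcal G_\alpha$. It is small and consists of $\lambda$-presentable objects. By regularity of $\lambda$, every $\lambda$-small diagram in $\mathcal G$ lies in the full subcategory on some $\mathcal G_\alpha$ with $\alpha<\lambda$. So $\mathcal G$ is closed under $\lambda$-small colimits of $\mathcal M$ up to isomorphism.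

Let $\mathcal N\subseteq\mathcal M$ be the full subcategory of all objects isomorphic to a colimit in $\mathcal M$ of a small $\lambda$-filtered diagram in $\mathcal G$. It contains $\mathcal G$.

\begin{lemma}\label{lem:corefl}
$\mathcal N$ is coreflective in $\mathcal M$, closed under colimits in $\mathcal M$, and locally $\lambda$-presentable.
\end{lemma}

\begin{proof}
Let $X\in\mathcal M$. The small category $\mathcal G\downarrow X$ of maps $G\to X$ with $G\in\mathcal G$ is $\lambda$-filtered: for a $\lambda$-small diagram in it, the colimit of the underlying diagram in $\mathcal G$ is isomorphic to an object of $\mathcal G$ and carries an induced map to $X$. Put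
\[
\rho X=\operatorname{colim}(\mathcal G\downarrow X\to\mathcal M)\in\mathcal N,
\]
with canonical map $\varepsilon_X:\rho X\to X$. For $G\in\mathcal G$ we have
\[
\mathcal M(G,\rho X)\;\cong\;\operatorname{colim}_{(h:G'\to X)}\mathcal M(G,G')\;\cong\;\mathcal M(G,X).
\]
The first bijection holds because $G$ is $\lambda$-presentable. The second sends the class of $(h:G'\to X,\ g:G\to G')$ to $hg$. It is surjective since $f:G\to X$ is the image of $(f,\mathrm{id}_G)$. It is injective since $g$ is a morphism from $hg:G\to X$ to $h:G'\to X$ in $\mathcal G\downarrow X$, so that $(h,g)$ and $(hg,\mathrm{id}_G)$ represent the same element. The composite bijection is composition with $\varepsilon_X$.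

Objects of $\mathcal N$ are colimits of objects of $\mathcal G$. Hence composition with $\varepsilon_X$ is a bijection
\begin{equation}\label{eq:corefl}
\mathcal M(N,\rho X)\;\cong\;\mathcal M(N,X)\qquad\text{for all } N\in\mathcal N.
\end{equation}
So $\mathcal N$ is a full coreflective subcategory, closed under isomorphisms. Therefore it is closed under colimits in $\mathcal M$, and it is cocomplete; limits in $\mathcal N$ are obtained by applying $\rho$ to limits in $\mathcal M$. Since colimits in $\mathcal N$ are colimits in $\mathcal M$, the objects of $\mathcal G$ are $\lambda$-presentable in $\mathcal N$. Every object of $\mathcal N$ is a $\lambda$-filtered colimit of objects of the set $\mathcal G$. So $\mathcal N$ is locally $\lambda$-presentable.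
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
\emph{Model structure on $\mathcal N$.} Call a map of $\mathcal N$ a weak equivalence, cofibration or fibration if it is one in $\mathcal M$. The two-out-of-three, retract and lifting axioms hold because $\mathcal N$ is a full subcategory. For the factorizations of a map $f:X\to Y$ of $\mathcal N$, apply the small object argument for $I$ or for $J$ in $\mathcal M$. It produces the middle object from $X$ by transfinite composition of pushouts of coproducts of maps in $I$, respectively $J$. The domains \emph{and codomains} of these maps lie in $\mathcal N$, and $\mathcal N$ is closed under colimits, so the middle object lies in $\mathcal N$. Both functorial factorizations therefore exist in $\mathcal N$.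

Since $\mathcal N$ is full and contains the domains and codomains of $I$ and $J$, the fibrations and trivial fibrations of $\mathcal N$ are the maps of $\mathcal N$ with the RLP in $\mathcal N$ with respect to $J$ and $I$, respectively. The domains are presentable in $\mathcal N$, hence small. So $\mathcal N$ is a combinatorial model category.

\emph{Quillen equivalence.} The inclusion $\mathcal N\to\mathcal M$ is left adjoint to $\rho$ and preserves cofibrations and trivial cofibrations. We claim that $\varepsilon_X:\rho X\to X$ is a trivial fibration for every $X\in\mathcal M$. Let $i:A\to B$ be in $I$ and let $a:A\to\rho X$, $b:B\to X$ satisfy $bi=\varepsilon_Xa$. As $B\in\mathcal N$, by \eqref{eq:corefl} there is a unique $\tilde b:B\to\rho X$ with $\varepsilon_X\tilde b=b$. Then $\varepsilon_X\tilde bi=bi=\varepsilon_Xa$, and since $A\in\mathcal N$, the injectivity in \eqref{eq:corefl} gives $\tilde bi=a$. So $\tilde b$ is a lift, which proves the claim.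

By two-out-of-three, a map $f:N\to\rho X$ with $N\in\mathcal N$ is a weak equivalence if and only if its adjoint $\varepsilon_Xf:N\to X$ is. So the adjunction is a Quillen equivalence.
\end{proof}

\begin{remark}
If VP fails and $\mathcal A$ is a rigid proper class of graphs, then Lemma~\ref{lem:rigid} and Proposition~\ref{prop:strict} show that the codomain $T=(\emptyset,1)$ of the fourth generating map of $\mathcal K_{\mathcal A}$ is not presentable. By Proposition~\ref{prop:cofgen} it is the only domain or codomain with this defect. By Theorem~\ref{thm:main}, $\mathcal K_{\mathcal A}$ is not Quillen equivalent to a combinatorial model category. So without VP the presentability of even one codomain cannot be dropped from Theorem~\ref{thm:sharp}.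
\end{remark}

\begin{remark}
Between (R) and Theorem~\ref{thm:sharp} lies the variant of (R) in which the domains and codomains of $I$ and $J$ are required to be small in Hovey's sense, that is, with respect to transfinite chains only. The arguments of this paper do not settle this variant.
\end{remark}

\begin{thebibliography}{9}

\bibitem{AR}
J. Ad\'amek and J. Rosick\'y,
\emph{Locally Presentable and Accessible Categories},
CUP, 1994.

\bibitem{Raptis}
G. Raptis,
\emph{On the cofibrant generation of model categories},
J. Homotopy Relat. Struct. 4 (2009).

\bibitem{Ros}
J. Rosick\'y,
\emph{Are all cofibrantly generated model categories combinatorial?},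
arXiv:0905.0595 (2009).

\end{thebibliography}

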